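\title{Spectral extremal graphs and the Tur\'an surplus: the sharp linear threshold}

\begin{abstract}
Let $\mathcal F$ be a finite family of graphs whose smallest chromatic number is $r+1\ge 3$. We determine the largest constant $c(r)$ such that, for large $n$, the bound $\mathrm{ex}(n,\mathcal F)\le e(T_{n,r})+(c(r)-\varepsilon)n$ forces every $n$-vertex $\mathcal F$-free graph of maximum spectral radius to have the maximum number of edges: $c(2)=\frac14$ and $c(r)=\frac{2r-1}{2r^2}$ for $r\ge3$. The proof shows that the surplus $\mathrm{ex}(n,\mathcal F)-e(T_{n,r})$ is either at least $(1-o(1))\frac nr$ or equal to $(1-\frac1m)\frac nr+O(1)$ for an integer $m\ge1$. In the second case the extremal graphs of both problems are Tur\'an-like graphs with one part tiled by $m$-vertex trees, and an expansion of $n\lambda$ with error $O(1/n)$ decides between them: the spectral problem always selects an edge-extremal graph when $m<2r$ (when $m=1$ for $r=2$), and for every larger $m$ there is a family for which it does not.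
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a family $\mathcal F$ of graphs, a graph is \emph{$\mathcal F$-free} if it has no subgraph, induced or not, isomorphic to a member of $\mathcal F$. We write $e(G)$ for the number of edges of $G$ and $\lambda(G)$ for its spectral radius, the largest eigenvalue of its adjacency matrix. Let $\mathrm{ex}(n,\mathcal F)$ and $\mathrm{spex}(n,\mathcal F)$ be the maxima of $e(G)$ and of $\lambda(G)$ over $n$-vertex $\mathcal F$-free graphs $G$, and let $\mathrm{EX}(n,\mathcal F)$ and $\mathrm{SPEX}(n,\mathcal F)$ be the sets of graphs attaining these maxima.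

The two extremal problems are close. If $G$ has adjacency matrix $A$, average degree $\bar d=2e(G)/n$ and degree variance $\mathrm{Var}$, then
\[
\lambda(G)^2\ \ge\ \|A\mathbf 1\|^2/n\ =\ \bar d^{\,2}+\mathrm{Var},
\]
with equality when $G$ is regular. So the spectral radius rewards edges, and it also rewards irregular degrees. When $\bar d$ has order $n$ the two rewards have the same size: one more edge raises $n\bar d$ by $2$, and a variance of order $1$ raises $n(\bar d^{\,2}+\mathrm{Var})^{1/2}$ above $n\bar d$ by an amount of order $1$. It is therefore natural to ask when $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$, that is, when no graph can make up for a lost edge by irregularity.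

Let $\chi(\mathcal F)=\min\{\chi(F):F\in\mathcal F\}=r+1\ge3$, and let $T_{n,r}$ be the Tur\'an graph, the complete $r$-partite graph on $n$ vertices with part sizes differing by at most $1$. It is $r$-colorable, hence $\mathcal F$-free, so the \emph{surplus} $\mathrm{ex}(n,\mathcal F)-e(T_{n,r})$ is nonnegative. The surplus measures how much freedom $\mathcal F$ leaves inside the parts. If one adds $o(n)$ edges inside the parts of $T_{n,r}$, a bounded number at each vertex, then the degree variance changes by $o(1)$; this suggests that a linear surplus is the scale on which the two problems can separate. A small linear surplus is harmless.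

\begin{theorem}[Fang, Tait, Zhai]\label{thm:ftz}
Let $\mathcal F$ be a finite family with $\chi(\mathcal F)=r+1\ge3$, let $n$ be sufficiently large, and suppose that $\mathrm{ex}(n,\mathcal F)<e(T_{n,r})+\lfloor n/(2r)\rfloor$. Then $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$.
\end{theorem}

Fix $r\ge2$. Call a number $c$ \emph{admissible} if for every finite family $\mathcal F$ with $\chi(\mathcal F)=r+1$, every $\varepsilon$ with $0<\varepsilon<c$ and all sufficiently large $n$, the bound $\mathrm{ex}(n,\mathcal F)\le e(T_{n,r})+(c-\varepsilon)n$ implies $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$. The problem that we solve comes from Byrne~\cite{Byrne}.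

\medskip
\noindent\textbf{Problem.} Determine the maximum admissible constant $c=c(r)$.
\medskip

By Theorem~\ref{thm:ftz} the constant $\frac1{2r}$ is admissible. To see which other values are plausible, fill a largest part of $T_{n,r}$ with vertex-disjoint copies of a tree on $m$ vertices. This adds $(1-\frac1m)\frac nr+O(1)$ edges: none for $m=1$, a matching with about $\frac n{2r}$ edges for $m=2$, and almost $\frac nr$ edges for large $m$. The threshold of Theorem~\ref{thm:ftz} is the first nonzero term of this sequence, and one might guess either that the inclusion breaks at once, so that $c(r)=\frac1{2r}$, or that it survives the whole sequence, so that $c(r)\ge\frac1r$. The first guess is right for $r=2$, and both are wrong for $r\ge3$. Throughout the paper,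
\[
m_2=2,\qquad m_r=2r\ \ (r\ge3),\qquad N=\lceil n/r\rceil .
\]

\begin{theorem}\label{thm:main}
$c(r)=\frac1r\bigl(1-\frac1{m_r}\bigr)$; that is, $c(2)=\frac14$ and $c(r)=\frac{2r-1}{2r^2}$ for $r\ge3$.
\end{theorem}

This follows from a finer statement.

\begin{theorem}\label{thm:full}
Let $\mathcal F$ be a finite family with $\chi(\mathcal F)=r+1\ge3$.
\begin{enumerate}
\item[(i)] Either $\liminf_n\,(\mathrm{ex}(n,\mathcal F)-e(T_{n,r}))/n\ge 1/r$, or there is an integer $m\ge1$, the \emph{level} of $\mathcal F$, with $\mathrm{ex}(n,\mathcal F)=e(T_{n,r})+(1-\frac1m)\frac nr+O(1)$.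
\item[(ii)] If $\mathcal F$ has level $m<m_r$, then $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$ for all large $n$.
\item[(iii)] For every $m\ge m_r$ there is a finite family of level $m$ with $\mathrm{SPEX}(n,\mathcal F)\cap\mathrm{EX}(n,\mathcal F)=\emptyset$ for infinitely many $n$.
\item[(iv)] There is $n_0(\mathcal F)$ such that for $n\ge n_0(\mathcal F)$ the bound $\mathrm{ex}(n,\mathcal F)<e(T_{n,r})+N-\lceil N/m_r\rceil$ implies $\mathrm{SPEX}(n,\mathcal F)\subseteq\mathrm{EX}(n,\mathcal F)$. For $r=2$, ``$<$'' cannot be replaced by ``$\le$''. For $r\ge3$, the condition cannot be replaced by $\mathrm{ex}(n,\mathcal F)\le e(T_{n,r})+N-\lceil N/m_r\rceil+1$.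
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:full}]
Let $c=\frac1r(1-\frac1{m_r})$, let $0<\varepsilon<c$, and let $\mathcal F$ be finite with $\chi(\mathcal F)=r+1$. If $\mathcal F$ has level $m<m_r$, the inclusion holds for all large $n$ by (ii). Otherwise (i) shows that the surplus is at least $\frac nr-o(n)$ or at least $cn-O(1)$; in both cases it exceeds $(c-\varepsilon)n$ for large $n$, so the implication is vacuous. Hence $c$ is admissible.

Let $c'>c$ and choose $0<\varepsilon<c'-c$. The family in (iii) with $m=m_r$ has surplus $cn+O(1)\le(c'-\varepsilon)n$ for all large $n$, while for infinitely many $n$ the nonempty set $\mathrm{SPEX}(n,\mathcal F)$ is disjoint from $\mathrm{EX}(n,\mathcal F)$. Hence $c'$ is not admissible.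
\end{proof}

\medskip
\noindent\textbf{Notation.} $G\cup H$ is the disjoint union, $kH$ the disjoint union of $k$ copies of $H$, and $G\vee H$ the join, obtained from $G\cup H$ by adding all edges between $G$ and $H$. Further, $P_k$ is the path on $k$ vertices, $\overline{K_s}$ the edgeless graph on $s$ vertices, and $K_s(k)$ the complete $s$-partite graph with all parts of size $k$ (the empty graph if $s=0$). The \emph{order} $|H|$ of $H$ is its number of vertices. We put $\gamma=1-\frac1r$.

\section{Moving one vertex: an example with $r=2$}\label{sec:example}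

We first show by hand how a graph with fewer edges can have the larger spectral radius. For joins with an independent set the spectral radius solves a scalar equation.

\begin{lemma}\label{lem:join}
Let $H$ be a graph with at least one vertex and adjacency matrix $A_H$, let $s\ge1$ and $G=H\vee\overline{K_s}$. For $x>\lambda(H)$ put $\Psi_G(x)=\frac sx\,\mathbf 1^T(xI-A_H)^{-1}\mathbf 1$. Then $\lambda(G)>\lambda(H)$, $\Psi_G(\lambda(G))=1$, and $\Psi_G$ is strictly decreasing. Hence, for $x>\lambda(H)$, we have $\lambda(G)>x$ if and only if $\Psi_G(x)>1$, and $\lambda(G)<x$ if and only if $\Psi_G(x)<1$. The number $\mathbf 1^T(xI-A_H)^{-1}\mathbf 1$ is a sum over the components of $H$, and components $K_1$, $K_2$, $P_3$ contribute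
\[
\frac1x,\qquad \frac2{x-1},\qquad \frac{3x+4}{x^2-2}.
\]
\end{lemma}

\begin{proof}
The graph $G$ is connected, so by the Perron--Frobenius theorem $\lambda=\lambda(G)$ has a positive eigenvector and exceeds the spectral radius of the proper subgraph $H$. Let $y$ be the restriction of the eigenvector to $H$. On each of the other $s$ vertices the eigenvector has the value $u=\mathbf 1^Ty/\lambda$, and $\lambda y=A_Hy+su\mathbf 1$. Thus $y=su(\lambda I-A_H)^{-1}\mathbf 1$, and $\lambda u=\mathbf 1^Ty$ becomes $\Psi_G(\lambda)=1$. If $\mathbf 1=\sum c_iu_i$ in an orthonormal eigenbasis of $A_H$ with eigenvalues $\lambda_i$, then $\Psi_G(x)=\frac sx\sum c_i^2/(x-\lambda_i)$ is a product of two positive strictly decreasing functions. Additivity holds because $A_H$ is block diagonal. A $k$-regular component $C$ contributes $|C|/(x-k)$. For $P_3$, solving $xy_1-y_2=1$, $xy_2-2y_1=1$ gives $y_1=\frac{x+1}{x^2-2}$ at the ends and $y_2=\frac{x+2}{x^2-2}$ in the middle, and $2y_1+y_2=\frac{3x+4}{x^2-2}$.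
\end{proof}

\begin{example}\label{ex:move}
Let $q\ge4$, $h=3q+1$, $n=2h$, and
\[
G=(qP_3\cup K_1)\vee\overline{K_h},\qquad G'=(qP_3)\vee\overline{K_{h+1}} .
\]
The graph $G'$ arises from $G$ by moving the vertex $v$ that is left over after tiling the first part with paths to the second part. Then $e(G)=h^2+2q$ and $e(G')=(h-1)(h+1)+2q=e(G)-1$. With $\pi=\frac{3x+4}{x^2-2}$, Lemma~\ref{lem:join} gives $x\Psi_G(x)=h(q\pi+\frac1x)$ and $x\Psi_{G'}(x)=(h+1)q\pi$, so
\[
x\bigl(\Psi_{G'}(x)-\Psi_G(x)\bigr)=q\pi-\frac{3q+1}x=\frac{x(4q-x)+6q+2}{x(x^2-2)} .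
\]
At $x=\lambda(G)$, which is at most the maximum degree $h+2=3q+3<4q$, this is positive. Hence $\Psi_{G'}(\lambda(G))>1$ and $\lambda(G')>\lambda(G)$.
\end{example}

In $G-v$ the vertices on the paths have average degree $h+\frac43$ and the other vertices have degree $h-1$. The vertex $v$ chooses between $h$ neighbors of small degree and $h-1$ neighbors of large degree; the edge count prefers the first option and the spectral radius the second. In Section~\ref{sec:families} we build a family $\mathcal F$ for which $G$ is edge-extremal and $G'$ is $\mathcal F$-free.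

The general proof turns this into bookkeeping in units of $1/n$, in which an edge is worth $2$. Sections~\ref{sec:level} and~\ref{sec:structure} show that, unless the surplus is at least $(1-o(1))\frac nr$, every graph in $\mathrm{EX}(n,\mathcal F)\cup\mathrm{SPEX}(n,\mathcal F)$ is, up to boundedly many vertices and edges, a complete $r$-partite graph with one part $V_1$ tiled by trees of order $m$. Section~\ref{sec:expansion} computes $n\lambda-2e$ for such graphs. Let $a=2(1-\frac1m)$ be the average degree of an $m$-vertex tree. Two operations increase $n\lambda-2e$. Moving a vertex out of $V_1$ makes the average degrees of the parts more unequal; starting from equal parts it gains $(2+2a)/r$ and, when the vertex was a leftover as in the example, costs one edge. For $r=2$ the gain $1+a$ is at least $2$ as soon as $m\ge2$, and this is why $c(2)=\frac14$. For $r\ge3$ the gain is less than $2$ for every $m$, since $a<2$. The second operation replaces paths by stars and so increases the degree variance inside $V_1$; it gains at most $\frac{(m-2)(m-3)}{m(r-1)}$. Section~\ref{sec:positive}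 shows that for $r\ge3$ the best that a graph with fewer edges can do is to collect this amount together with $2a/r$, and that the total exceeds $2$ exactly when $m\ge2r$.

\section{Tools}\label{sec:tools}

We use four published results. In them $r$ and $M$ are fixed.
\begin{enumerate}
\item[(T1)] (Erd\H os~\cite{Erdos}) A $K_{r+1}(M)$-free graph on $n$ vertices has $o(n^{r+1})$ copies of $K_{r+1}$.
\item[(T2)] (Removal lemma; Erd\H os, Frankl and R\"odl~\cite{EFR}) An $n$-vertex graph with $o(n^{r+1})$ copies of $K_{r+1}$ can be made $K_{r+1}$-free by deleting $o(n^2)$ edges.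
\item[(T3)] (Erd\H os--Simonovits stability) A $K_{r+1}$-free $n$-vertex graph with at least $\gamma\frac{n^2}2-o(n^2)$ edges can be turned into $T_{n,r}$ by adding and deleting $o(n^2)$ edges.
\item[(T4)] (Nikiforov~\cite{Nikiforov}) If $G$ is $K_{r+1}$-free, then $\lambda(G)^2\le2\gamma\,e(G)$.
\end{enumerate}

From linear algebra we need the following. For a real symmetric matrix $A$ with eigenvalues $\lambda_1\ge\lambda_2\ge\cdots$, we have $\lambda_1=\max x^TAx/x^Tx$ (Rayleigh), and $\lambda_2\le0$ if $x^TAx\le0$ on some hyperplane (Courant--Fischer). If $E$ is symmetric, then $\lambda_i(A+E)\le\lambda_i(A)+\|E\|$ (Weyl), where the spectral norm $\|E\|$ is at most the Frobenius norm $(\sum E_{uv}^2)^{1/2}$ and at most the largest absolute row sum. For a graph, $\lambda(G)$ has a nonnegative eigenvector, equals the norm of the adjacency matrix, and lies between the average degree and the maximum degree.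

Let $V_1,\dots,V_r$ be a partition of $V(G)$ with $n_i=|V_i|$. An edge is \emph{internal} if it lies inside a part and a \emph{cross edge} otherwise; a \emph{missing edge} is a nonadjacent pair of vertices in different parts. Let $\mathcal K$ denote both the complete $r$-partite graph with these parts and its adjacency matrix. Write $n=rh+t$ with $0\le t<r$ and $n_i=h+p_i$; the integer vector $p=(p_1,\dots,p_r)$, which has $\sum p_i=t$, is the \emph{size vector}. From $e(\mathcal K)=\frac12(n^2-\sum n_i^2)$ and $\sum n_i^2=rh^2+2ht+\sum p_i^2$ we get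
\begin{equation}\label{eq:turan}
e(\mathcal K)=e(T_{n,r})-\tfrac12\Bigl(\sum p_i^2-t\Bigr)\le e(T_{n,r}),\qquad 2e(T_{n,r})=\gamma n^2-\tfrac{t(r-t)}r\ge\gamma n^2-\tfrac r4 ,
\end{equation}
where the first inequality uses $p_i^2\ge p_i$. For a vector $x$ with $S=\sum_vx_v$ and $S_i=\sum_{v\in V_i}x_v$, the Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:form}
x^T\mathcal Kx=S^2-\sum S_i^2\le\gamma S^2\le\gamma n\|x\|^2 .
\end{equation}
Hence $\lambda_1(\mathcal K)\le\gamma n$, and $\lambda_2(\mathcal K)\le0$ because the form is nonpositive on the hyperplane $S=0$.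

\section{Packable trees and the level}\label{sec:level}

From now on $\mathcal F$ is finite, $\chi(\mathcal F)=r+1\ge3$, and $M=\max_{F\in\mathcal F}|F|$. Finiteness enters through one remark, used many times: a copy of a member of $\mathcal F$ has at most $M$ vertices, so it cannot tell $M$ copies of a structure from arbitrarily many.

A linear surplus needs linearly many internal edges, so the objects to isolate are those that can be repeated indefinitely inside a part. Call a connected graph $C$ \emph{packable} if $(MC)\vee K_{r-1}(M)$ is $\mathcal F$-free. Connected subgraphs of packable graphs are packable, and $K_1$ is packable because $K_r(M)$ is $r$-colorable. Consider four conditions on $\mathcal F$.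
\begin{enumerate}
\item[(P1)] $K_1\vee K_r(M)$ is not $\mathcal F$-free.
\item[(P2)] $(MK_2)\vee(MK_2)\vee K_{r-2}(M)$ is not $\mathcal F$-free.
\item[(P3)] No connected graph containing a cycle is packable.
\item[(P4)] The orders of packable trees are bounded.
\end{enumerate}
When (P4) holds, $m$ denotes the largest order of a packable tree. For example, $\mathcal F=\{K_{r+1}\}$ satisfies (P1)--(P4) with $m=1$, since $K_2\vee K_{r-1}(1)=K_{r+1}$ shows that $K_2$ is not packable. Each condition excludes one way of reaching a surplus of about $n/r$: a vertex of large internal degree, internal edges in two parts, a part filled with cycles, a part filled with large trees.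

\begin{lemma}\label{lem:lower}
\begin{enumerate}
\item[(a)] If (P1) fails, then $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-1$.
\item[(b)] If (P2) fails, then $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-2$.
\item[(c)] If a connected graph $C$ of order $k$ with a cycle is packable, then $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-k+1$.
\item[(d)] If a tree $C$ of order $k$ is packable, then $\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-\lceil N/k\rceil$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every subgraph of $K_1\vee T_{n-1,r}$ with at most $M$ vertices embeds in $K_1\vee K_r(M)$, so $K_1\vee T_{n-1,r}$ is $\mathcal F$-free. Deleting a vertex from a largest part of $T_{n,r}$ leaves $T_{n-1,r}$, so $e(T_{n-1,r})=e(T_{n,r})-(n-N)$, and $K_1\vee T_{n-1,r}$ has $e(T_{n,r})-(n-N)+(n-1)$ edges.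

(b) Put maximum matchings into two parts of $T_{n,r}$. Both parts have size at least $N-1$, so the surplus is at least $2\lfloor(N-1)/2\rfloor\ge N-2$. A subgraph with at most $M$ vertices meets at most $M$ matching edges and unmatched vertices in each of the two parts; sending each of them to its own $K_2$ embeds the subgraph in the graph of (P2).

(c), (d) Put $\lfloor N/k\rfloor$ disjoint copies of $C$ into a part of size $N$. In (c) each copy has at least $k$ edges, and $k\lfloor N/k\rfloor\ge N-k+1$. In (d) put a subtree of $C$ on the remaining vertices, if there are any; the part then carries a forest with $N$ vertices and $\lceil N/k\rceil$ components. A subgraph with at most $M$ vertices meets at most $M$ components of the graph inside the part, each of which is a subgraph of $C$, so it embeds in $(MC)\vee K_{r-1}(M)$.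
\end{proof}

Two consequences will be used. First, if one of (P1)--(P4) fails, then $\liminf_n(\mathrm{ex}(n,\mathcal F)-e(T_{n,r}))/n\ge\frac1r$; when (P4) fails this follows by applying (d) with $k\to\infty$. Second, unless (P1)--(P4) hold with $m<m_r$,
\begin{equation}\label{eq:vacuous}
\mathrm{ex}(n,\mathcal F)\ge e(T_{n,r})+N-\lceil N/m_r\rceil\qquad\text{for all large }n .
\end{equation}
Indeed, if (P1), (P2) or (P3) fails, then the surplus is at least $N-O(1)$ by (a)--(c); otherwise some tree of order $k\ge m_r$ is packable and (d) applies.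

\section{Structure of the extremal graphs}\label{sec:structure}

\begin{definition}\label{def:partition}
Let $m,L\ge1$. A partition $V_1,\dots,V_r$ of an $n$-vertex graph $G$, with $H=G[V_1]$, is an \emph{$(m,L)$-partition} if
\begin{enumerate}
\item[(S1)] $|n_i-n/r|\le L$ for all $i$;
\item[(S2)] every vertex is in at most $L$ internal edges and at most $L$ missing edges;
\item[(S3)] there are at most $L$ missing edges in total, and $\sum_{i\ge2}e(G[V_i])\le L$;
\item[(S4)] all components of $H$, except some with at most $L$ vertices in total, are trees of order exactly $m$.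
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:structure}
Let (P1)--(P4) hold. There are constants $L,n_0$ depending only on $\mathcal F$ such that for $n\ge n_0$ every $G\in\mathrm{EX}(n,\mathcal F)\cup\mathrm{SPEX}(n,\mathcal F)$ has an $(m,L)$-partition and satisfies $e(G)\ge\mathrm{ex}(n,\mathcal F)-L$. Moreover, $\mathrm{ex}(n,\mathcal F)=e(T_{n,r})+(1-\frac1m)\frac nr+O(1)$.
\end{proposition}

Stability describes $G$ up to $o(n^2)$ edges, while our question is decided by single edges. The gap is closed in two rounds of the same argument, which we call cloning: any vertex can be replaced by a copy of a typical vertex, so in an extremal graph no vertex is much worse than a typical one. The first round gives errors $o(n)$ at every vertex, the second gives errors $O(1)$.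

\begin{proof}
The bounds implicit in $O(\cdot)$ and $o(\cdot)$ depend only on $\mathcal F$; they are uniform over the graphs $G$ and over their vertices. We speak of the \emph{edge case} if $G\in\mathrm{EX}(n,\mathcal F)$ and of the \emph{spectral case} if $G\in\mathrm{SPEX}(n,\mathcal F)$. Let $A$ be the adjacency matrix, $\lambda=\lambda(G)$, and let $\Gamma(v)$ and $d(v)$ be the neighborhood and degree of $v$. In the spectral case $y\ge0$ is an eigenvector for $\lambda$ with $\|y\|^2=n$.

\emph{Step 1: the partition.} Since $T_{n,r}$ is $\mathcal F$-free, $e(G)\ge e(T_{n,r})$ in the edge case and $\lambda\ge\lambda(T_{n,r})$ in the spectral case. In both cases \eqref{eq:turan} gives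
\begin{equation}\label{eq:lambdalower}
\lambda n\ge2e(T_{n,r})\ge\gamma n^2-\tfrac r4 .
\end{equation}
Some $F\in\mathcal F$ has chromatic number $r+1$ and at most $M$ vertices, so $F\subseteq K_{r+1}(M)$ and $G$ is $K_{r+1}(M)$-free. By (T1) and (T2), deleting $o(n^2)$ edges gives a $K_{r+1}$-free graph $G'$. The deleted edges form a matrix of Frobenius norm $o(n)$, so $\lambda(G')\ge\gamma n-o(n)$, and (T4) gives $e(G')\ge\gamma\frac{n^2}2-o(n^2)$. By (T3), $G$ differs from $T_{n,r}$ in $o(n^2)$ edges.

Fix a partition $V_1,\dots,V_r$ with the maximum number of cross edges. Comparing with the partition of $T_{n,r}$, this number is at least $\gamma\frac{n^2}2-o(n^2)$, while $e(G)\le\gamma\frac{n^2}2+o(n^2)$ and $e(\mathcal K)\le\gamma\frac{n^2}2$. So there are $o(n^2)$ internal and $o(n^2)$ missing edges. Also $\sum(n_i-\frac nr)^2=\gamma n^2-2e(\mathcal K)=o(n^2)$, so $n_i=\frac nr+o(n)$.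

\emph{Step 2: cloning.} Let $v$ be any vertex, let $U_i\subseteq V_i\setminus\{v\}$ have $M$ elements, and put $R_i(v)=\bigcap_{w\in U_i}\Gamma(w)\setminus(V_i\cup\{v\})$. Delete $v$ and add a vertex $v'$ with neighborhood $R_i(v)$. The new graph is $\mathcal F$-free: a copy of $F\in\mathcal F$ through $v'$ has at most $M-1$ other vertices, so it avoids some $w\in U_i$, and replacing $v'$ by $w$ gives a copy of $F$ in $G$. In the edge case the number of edges cannot have increased, so
\begin{equation}\label{eq:cloneE}
d(v)\ge|R_i(v)| .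
\end{equation}
In the spectral case take the test vector that agrees with $y$ off $v$ and has the value $\tau>0$ at $v'$. Since $\sum_{u\in\Gamma(v)}y_u=\lambda y_v$ and the new graph has spectral radius at most $\lambda$,
\[
\lambda n-2\lambda y_v^2+2\tau\sum_{u\in R_i(v)}y_u\le\lambda(n-y_v^2+\tau^2),\quad\text{that is,}\quad 2\tau\sum_{u\in R_i(v)}y_u\le\lambda(y_v^2+\tau^2).
\]
Taking $\tau=y_v$ if $y_v>0$, and letting $\tau\to0$ after dividing by $\tau$ if $y_v=0$, we get
\begin{equation}\label{eq:cloneS}
\lambda y_v\ge\sum_{u\in R_i(v)}y_u .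
\end{equation}

\emph{Step 3: minimum degree.} Since there are $o(n^2)$ missing edges, all but $o(n)$ vertices are in $o(n)$ missing edges. Choosing $U_i$ among these vertices gives $|R_i(v)|\ge n-n_i-1-o(n)=\gamma n-o(n)$. In the edge case \eqref{eq:cloneE} gives $d(v)\ge\gamma n-o(n)$ for every $v$.

In the spectral case \eqref{eq:cloneS} speaks about $y$, so we first show that $y$ is close to $\mathbf 1$ on average. Let $u\ge0$ be a unit eigenvector for $\lambda_1(\mathcal K)$. As $\lambda_1(\mathcal K)\le\gamma n$ and $\lambda_2(\mathcal K)\le0$, every unit vector $x$ satisfies $x^T\mathcal Kx\le\gamma n(x^Tu)^2$. For $x=y/\sqrt n$ the left side is at least $\lambda-\|A-\mathcal K\|=\gamma n-o(n)$, by the Frobenius bound; for $x=\mathbf 1/\sqrt n$ it is $2e(\mathcal K)/n=\gamma n-o(n)$. For both vectors $x^Tu\ge0$, so $x^Tu=1-o(1)$ and $\|x-u\|^2=2-2x^Tu=o(1)$. Hence $\sum_v(y_v-1)^2=o(n)$, and $\sum_v|y_v-1|=o(n)$ by Cauchy--Schwarz. Therefore $\sum_{u\in X}y_u=|X|+o(n)$ uniformly over vertex sets $X$. In particular $\lambda y_v=d(v)+o(n)$, and \eqref{eq:cloneS}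 gives $d(v)\ge\gamma n-o(n)$ for every $v$.

\emph{Step 4: internal degrees, using (P1).} Fix $\delta>0$ and suppose that $v\in V_i$ has at least $\delta n$ neighbors in $V_i$. Moving $v$ to $V_j$ does not increase the number of cross edges, so $v$ has at least $\delta n$ neighbors in every $V_j$. Choose a uniformly random $M$-subset of $\Gamma(v)\cap V_j$ for each $j$, independently. A given missing edge has both ends chosen with probability at most $(M/\delta n)^2$, so the expected number of missing edges among the chosen vertices is $o(1)$. Hence $K_1\vee K_r(M)\subseteq G$ for large $n$, which contradicts (P1). So every vertex has $o(n)$ internal neighbors, and by Step 3 it is in $o(n)$ missing edges.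

This permits \emph{greedy extension}: given a bounded set $X$ of vertices and an index $j$, all but $o(n)$ vertices of $V_j$ lie outside $X$ and are adjacent to every vertex of $X\setminus V_j$. So we can add any bounded number of vertices from each part, one part after another, each adjacent to all vertices chosen earlier in other parts. If $v\in V_i$ had $M$ internal neighbors, then adding $M$ vertices from each $V_j$, $j\ne i$, to $v$ and these neighbors would give $K_1\vee K_r(M)$. So internal degrees are at most $M-1$, and all degrees are $\gamma n+o(n)$. Consequently $\lambda=\gamma n+o(n)$, and in the spectral case $y_v=(d(v)+o(n))/\lambda=1+o(1)$ for every $v$.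

\emph{Step 5: linearly many missing edges.} Let $\mu$ be the number of missing edges. There are at most $(M-1)n/2$ internal edges. In the edge case $e(T_{n,r})\le e(G)\le e(\mathcal K)+\frac{(M-1)n}2-\mu$, so $\mu\le(M-1)n/2$ by \eqref{eq:turan}. In the spectral case \eqref{eq:lambdalower}, \eqref{eq:form} and $y_v=1+o(1)$ give
\[
\gamma n^2-\tfrac r4\le y^TAy\le\gamma n^2+(1+o(1))(M-1)n-(2-o(1))\mu .
\]
So $\mu\le Mn/2$ in both cases. At most $2\mu/(4rM)\le\frac n{4r}$ vertices are in more than $4rM$ missing edges, so each $V_i$ has at least $\frac n{2r}$ vertices in at most $4rM$ missing edges. Choosing $U_i$ among them, we obtain for all $v$ and $i$ that $R_i(v)$ contains all but at most $C=4rM^2+1$ vertices of $V(G)\setminus V_i$.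

\emph{Step 6: second round of cloning; (S1) and (S2).} Let $v\in V_i$ be in $\mu_v$ missing edges. In the edge case, for every $j$,
\[
n-n_i-\mu_v+M\ge d(v)\ge|R_j(v)|\ge n-n_j-C .
\]
The choice $j=i$ gives $\mu_v\le C+M$, and general $j$ gives $n_i-n_j\le C+M$. In the spectral case let $S=\sum_vy_v$ and $S_i=\sum_{v\in V_i}y_v$. Since $\frac12\le y_u\le2$ for all $u$, \eqref{eq:cloneS} gives, for every $j$,
\[
S-S_i-\tfrac12\mu_v+2M\ge\lambda y_v\ge S-S_j-2C .
\]
Hence $\mu_v\le4(C+M)$ and $S_i-S_j\le2(C+M)$ for all $i,j$, so $S_i=S/r+O(1)$ and $\lambda y_v=\gamma S+O(1)$. Thus $y_v=\alpha+O(1/n)$ with $\alpha=\gamma S/\lambda$ independent of $v$. From $n=\sum y_v^2=n\alpha^2+O(1)$ we get $\alpha=1+O(1/n)$, so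
\begin{equation}\label{eq:flat}
y_v=1+O(1/n)\quad\text{for all }v .
\end{equation}
Then $S_i=n_i+O(1)$, and $n_i-n_j=O(1)$. In both cases (S1) and (S2) hold with a constant $L_1$.

\emph{Step 7: one part carries the internal edges, using (P2).} Suppose that two parts $V_i,V_j$ both contain matchings with $M+2ML_1$ edges. Take $M$ edges of the matching in $V_i$. Their $2M$ ends are in at most $2ML_1$ missing edges, which spoil at most $2ML_1$ edges of the matching in $V_j$, so $M$ edges of the latter are completely joined to the chosen edges. Greedy extension yields the graph of (P2), a contradiction. So in all parts but at most one a maximal matching has fewer than $M+2ML_1$ edges; its ends cover all internal edges of the part and have bounded internal degree, so the part has $O(1)$ internal edges. Number the parts so that this holds for $V_2,\dots,V_r$, and let $H=G[V_1]$.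

\emph{Step 8: the components of $H$, using (P3) and (P4).} If $H$ contains $M$ disjoint copies of a connected graph $C$ of order at most $m+1$, greedy extension gives $(MC)\vee K_{r-1}(M)\subseteq G$, so $C$ is packable. No tree of order $m+1$ is packable, so a maximal collection of disjoint $(m+1)$-vertex subtrees of $H$ has fewer than $M$ members of each isomorphism type and covers a set $Z$ with $|Z|=O(1)$. By maximality all components of $H-Z$ have order at most $m$. A component of $H$ meeting $Z$ consists of vertices of $Z$ and of components of $H-Z$ adjacent to $Z$, so these components have at most $|Z|(1+(M-1)m)$ vertices in total. All other components of $H$ have order at most $m$, and each non-packable isomorphism type occurs fewer than $M$ times among them; by (P3) this includes all types with a cycle. Hence, apart from components with $O(1)$ vertices and edges in total, $H$ consists of trees of order at most $m$. A tree of order $m$ has $(1-\frac1m)m$ edges, and a tree of order $k\le m-1$ has $k-1\le(1-\frac1m)k-\frac1m$ edges. If $\nu$ is the number of these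 smaller trees, then $e(H)\le(1-\frac1m)n_1-\frac\nu m+O(1)$, and with Step 7, (S1) and \eqref{eq:turan},
\begin{equation}\label{eq:upper}
e(G)\le e(T_{n,r})+\bigl(1-\tfrac1m\bigr)\tfrac nr-\mu-\tfrac\nu m+O(1).
\end{equation}

\emph{Step 9: counting edges.} It remains to bound $\mu$ and $\nu$, and for this we need $e(G)\ge\mathrm{ex}(n,\mathcal F)-O(1)$ in the spectral case. Write $y=\mathbf 1+z$ with $z_v=O(1/n)$ by \eqref{eq:flat}. From $\|y\|^2=n$ we get $\sum z_v=-\frac12\|z\|^2=O(1/n)$. By (S1) and (S2), $d(v)-\gamma n=O(1)$, and $|z^TAz|\le\lambda\|z\|^2=O(1)$. Therefore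
\[
\lambda n=y^TAy=2e(G)+2\sum_v(d(v)-\gamma n)z_v+2\gamma n\sum_vz_v+z^TAz=2e(G)+O(1).
\]
For $G^*\in\mathrm{EX}(n,\mathcal F)$ we have $\lambda n\ge\lambda(G^*)n\ge2e(G^*)$, so $e(G)\ge\mathrm{ex}(n,\mathcal F)-O(1)$. In both cases Lemma~\ref{lem:lower}(d) with $k=m$ now gives $e(G)\ge e(T_{n,r})+(1-\frac1m)\frac nr-O(1)$. Comparing with \eqref{eq:upper} gives $\mu=O(1)$ and $\nu=O(1)$, hence (S3) and (S4), and, for $G\in\mathrm{EX}(n,\mathcal F)$, the value of $\mathrm{ex}(n,\mathcal F)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}(i)]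
If one of (P1)--(P4) fails, the first alternative holds by Section~\ref{sec:level}. Otherwise the second holds by Proposition~\ref{prop:structure}.
\end{proof}

The numbers $(1-\frac1m)\frac1r$ are distinct and smaller than $\frac1r$. So $\mathcal F$ has level $m$ if and only if (P1)--(P4) hold and $m$ is the largest order of a packable tree.

\section{An expansion of the spectral radius}\label{sec:expansion}

Step 9 above gave $n\lambda=2e+O(1)$. To compare graphs that differ by one edge we need the $O(1)$ term. It is a sum of two variances, of the degrees within the parts and of the average degrees between the parts, with different weights.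

\begin{proposition}\label{prop:expansion}
Let $G$ have a partition satisfying (S1) and (S2) with constant $L$. Let $\bar d$ be the average degree, $\bar d_i$ the average degree over $V_i$, and
\[
W=\frac1n\sum_i\sum_{v\in V_i}(d(v)-\bar d_i)^2,\qquad B=\frac1n\sum_in_i(\bar d_i-\bar d)^2 .
\]
Then $n\lambda(G)=2e(G)+\frac r{r-1}W+B+O(1/n)$, where the implied constant depends only on $r$ and $L$.
\end{proposition}

\begin{proof}
Write $A=\mathcal K+E$. Each row of $E$ has at most $2L$ nonzero entries, all $\pm1$, so $\|E\|\le2L$ and $\lambda_2(A)\le2L$. Decompose the degree vector as $A\mathbf 1=\bar d\,\mathbf 1+\xi+\beta$, where $\xi_v=d(v)-\bar d_i$ and $\beta_v=\bar d_i-\bar d$ for $v\in V_i$. All degrees are $\gamma n+O(1)$, so $\xi$ and $\beta$ have entries $O(1)$ and norms $O(\sqrt n)$, and $\|\xi\|^2=nW$, $\|\beta\|^2=nB$. The vector $\xi$ sums to zero on each part and $\beta$ is constant on parts with total sum zero, so $\mathbf 1,\xi,\beta$ are pairwise orthogonal, $\mathcal K\xi=0$, and $(\mathcal K\beta)_v=-n_i\beta_v$ for $v\in V_i$. By (S1),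
\begin{equation}\label{eq:action}
\|A\xi\|=O(\sqrt n),\qquad A\beta=-\tfrac nr\beta+\rho',\quad\|\rho'\|=O(\sqrt n).
\end{equation}
Thus $A$ acts almost as $0$ on $\xi$ and almost as $-\frac nr$ on $\beta$. An eigenvector $\mathbf 1+\zeta$ must satisfy $(\lambda I-A)\zeta=A\mathbf 1-\lambda\mathbf 1$, which is approximately $\xi+\beta$; with $\lambda\approx\gamma n$ this suggests dividing $\xi$ by $\gamma n$ and $\beta$ by $\gamma n+\frac nr=n$. So we put
\[
z=\mathbf 1+\frac\xi{\gamma n}+\frac\beta n,\qquad\theta=\frac{z^TAz}{z^Tz}.
\]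

\emph{The Rayleigh quotient.} We have $\mathbf 1^TA\mathbf 1=2e(G)$, $\mathbf 1^TA\xi=nW$, $\mathbf 1^TA\beta=nB$, and by \eqref{eq:action}, $\xi^TA\xi=O(n)$, $\xi^TA\beta=\xi^T\rho'=O(n)$, $\beta^TA\beta=-\frac{n^2}rB+O(n)$. Hence
\[
z^TAz=2e(G)+\frac2\gamma W+2B-\frac1rB+O(\tfrac1n),\qquad z^Tz=n(1+\eta),\quad\eta=\frac1{n^2}\Bigl(\frac W{\gamma^2}+B\Bigr).
\]
Since $\eta=O(n^{-2})$ and $z^TAz=\gamma n^2+O(n)$, we have $n\theta=z^TAz-\eta\, z^TAz+O(n^{-2})$ and $\eta\,z^TAz=\frac W\gamma+\gamma B+O(\frac1n)$. As $2-\frac1r-\gamma=1$ and $\frac1\gamma=\frac r{r-1}$,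
\[
n\theta=2e(G)+\tfrac r{r-1}W+B+O(\tfrac1n).
\]

\emph{From $\theta$ to $\lambda$.} We need $\lambda-\theta=O(n^{-2})$. The last display gives $\theta-\bar d=O(1/n)$ and $\theta=\gamma n+O(1)$. By \eqref{eq:action}, $Az=\bar d\,\mathbf 1+\xi+\gamma\beta$ up to a vector of norm $O(n^{-1/2})$, and $\theta z=\theta\mathbf 1+\xi+\gamma\beta$ up to a vector of norm $O(n^{-1/2})$. So $\|Az-\theta z\|=O(n^{-1/2})$, and the unit vector $\hat z=z/\|z\|$ has residual $\rho=A\hat z-\theta\hat z$ of norm $O(1/n)$. Write $\hat z=\sum c_iu_i$ in an orthonormal eigenbasis with eigenvalues $\lambda=\lambda_1\ge\lambda_2\ge\cdots$. Then $\|\rho\|^2=\sum c_i^2(\lambda_i-\theta)^2$, and $\theta-\lambda_i\ge\theta-\lambda_2\ge\gamma n-O(1)$ for $i\ge2$. Hence $1-c_1^2\le\|\rho\|^2/(\theta-\lambda_2)^2\le\frac12$ for large $n$. The identity $\sum c_i^2(\lambda_i-\theta)=0$ gives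
\[
c_1^2(\lambda-\theta)=\sum_{i\ge2}c_i^2(\theta-\lambda_i)\le\frac{\|\rho\|^2}{\theta-\lambda_2}=O(n^{-3}),
\]
so $0\le\lambda-\theta=O(n^{-3})$.
\end{proof}

As a check, let $r=2$, $n=2h$ and $G=H\vee\overline{K_{h-p}}$ with $H$ a $k$-regular graph on $h+p$ vertices, $k$ and $p$ bounded. Lemma~\ref{lem:join} gives $\lambda(\lambda-k)=h^2-p^2$, so $n\lambda=2h^2+kh+\frac{k^2}4-p^2+O(h^{-2})$, while $2e(G)=2h^2-2p^2+k(h+p)$. The difference is $(p-\frac k2)^2$, which agrees with $W=0$ and $B=\frac{h^2-p^2}{4h^2}(k-2p)^2$.

For a graph $G$ with an $(m,L)$-partition put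
\[
a=2\Bigl(1-\frac1m\Bigr),\qquad w(G)=\frac1{n_1}\sum_{v\in V_1}d_H(v)^2-a^2 .
\]
Up to $O(1/n)$, these are the mean and the variance of the degrees of $H$.

\begin{corollary}\label{cor:expansion}
If $G$ has an $(m,L)$-partition with size vector $p$, then
\[
n\lambda(G)=2e(G)+\frac1r\Bigl(\sum p_i^2-2ap_1\Bigr)+\frac{w(G)}{r-1}+C_n+O(1/n),
\]
where $C_n$ depends only on $n,r,m$, and the implied constant only on $r,m,L$.
\end{corollary}

\begin{proof}
By (S3), all but $O(1)$ vertices have degree $n-n_i$ if they lie in $V_i$, $i\ge2$, and degree $n-n_1+d_H(v)$ if they lie in $V_1$; by (S2) the remaining vertices deviate from these values by $O(1)$. By (S4), $\sum_{v\in V_1}d_H(v)=an_1+O(1)$. So $\bar d_1=n-n_1+a+O(\frac1n)$ and $\bar d_i=n-n_i+O(\frac1n)$ for $i\ge2$. The parts $V_2,\dots,V_r$ contribute $O(\frac1n)$ to $W$, and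
\[
W=\frac1n\sum_{v\in V_1}(d_H(v)-a)^2+O(\tfrac1n)=\frac1n\Bigl(\sum_{v\in V_1}d_H(v)^2-a^2n_1\Bigr)+O(\tfrac1n)=\frac{w(G)}r+O(\tfrac1n).
\]
Let $s_i=n_i-\frac nr=p_i-\frac tr$, so that $\sum s_i=0$ and $\sum n_i^2=\frac{n^2}r+O(1)$. Then $\bar d=\frac1n\sum n_i\bar d_i=n-\frac nr+\frac ar+O(\frac1n)$, so $\bar d_1-\bar d=-s_1+\gamma a+O(\frac1n)$ and $\bar d_i-\bar d=-s_i-\frac ar+O(\frac1n)$ for $i\ge2$. Squaring and using $\sum_{i\ge2}s_i=-s_1$,
\[
rB=\sum s_i^2-2\gamma as_1-\tfrac{2a}rs_1+\gamma^2a^2+\tfrac{r-1}{r^2}a^2+O(\tfrac1n)=\sum s_i^2-2as_1+\gamma a^2+O(\tfrac1n).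
\]
Finally $\sum s_i^2=\sum p_i^2-\frac{t^2}r$ and $s_1=p_1-\frac tr$, so we may take $C_n=\frac1r(\gamma a^2+\frac{2at-t^2}r)$.
\end{proof}

The term $w(G)$ depends on which trees are used. For a tree on $m\ge2$ vertices,
\[
4m-6\le\sum_vd_v^2\le m(m-1).
\]
The lower bound is $0\le\sum(d_v-1)(d_v-2)=\sum d_v^2-6(m-1)+2m$, with equality for $P_m$. The upper bound follows from $\sum d_v^2=\sum_{uv\in E}(d_u+d_v)$ and $d_u+d_v\le m$ (adjacent vertices of a tree have disjoint neighborhoods), with equality for $K_{1,m-1}$. Hence $\frac{4m-6}m-a^2-O(\frac1n)\le w(G)\le m-1-a^2+O(\frac1n)$, and for two graphs $G,G'$ as in the corollary,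
\begin{equation}\label{eq:omega}
\frac{|w(G)-w(G')|}{r-1}\le\omega_m+O(\tfrac1n),\qquad\omega_m=\frac{(m-2)(m-3)}{m(r-1)}\ \ (m\ge2),\quad\omega_1=0 .
\end{equation}
For $m=1$ this holds because $w=O(1/n)$.

The quantity that decides the case $r\ge3$ is $\frac{2a}r+\omega_m-2$. For $m\ge2$, multiplying by $mr(r-1)$ gives $4(m-1)(r-1)+r(m-2)(m-3)-2mr(r-1)$, so
\begin{equation}\label{eq:f}
\frac{2a}r+\omega_m-2=\frac{f(m)}{mr(r-1)},\qquad f(m)=m\bigl(r(m-2r+1)-4\bigr)+2r+4 .
\end{equation}
The polynomial $f$ is convex in $m$, and
\[
f(2)=-4(r-1)^2,\qquad f(2r-1)=8-6r,\qquad f(2r)=2(r-1)(r-2).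
\]
So for $r\ge3$ we have $f(m)<0$ for $2\le m\le2r-1$; and since $f(2r-1)<0<f(2r)$, convexity gives $f(m)>0$ for $m\ge2r$.

\section{Levels below $m_r$}\label{sec:positive}

By Corollary~\ref{cor:expansion}, two graphs with the same size vector are easy to compare: an edge is worth $2$ and the trees are worth at most $\omega_m$. The difficulty is that a spectral extremal graph and an edge-extremal graph may have different size vectors, and we know neither $\mathrm{ex}(n,\mathcal F)$ nor the bounded exceptional parts of the graphs exactly. The remedy is to change the part sizes of a given graph while leaving its exceptional part untouched.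

Let $p^*=0$ if $t=0$; otherwise let $p^*$ be a fixed vector with $t$ ones and $r-t$ zeros and $p_1^*=1$. It is the size vector of a Tur\'an partition in which $V_1$ is a largest part. For an integer vector $p$ with $\sum p_i=t$ put
\[
D=p_1^*-p_1,\qquad Q=\sum p_i^2-t,\qquad g(x)=x-\lceil x/m\rceil,\qquad\Delta=Q+2g(D)-\frac{Q+2aD}r .
\]
Here $D$ is the number of vertices by which $V_1$ must grow, $Q/2$ is the number of cross edges lost to imbalance by \eqref{eq:turan}, and $g(D)$ is the change in the number of internal edges that we can guarantee.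

\begin{lemma}[Resizing]\label{lem:resize}
Let $G$ be an $\mathcal F$-free graph with an $(m,L)$-partition of size vector $p$, and let $n$ be large in terms of $\mathcal F,m,L$. There is an $n$-vertex $\mathcal F$-free graph $G^*$ with an $(m,L')$-partition of size vector $p^*$, where $L'$ depends only on $r,m,L$, such that
\[
e(G^*)-e(G)=\tfrac12Q+g(D),\qquad n\bigl(\lambda(G^*)-\lambda(G)\bigr)=\Delta+O(1/n).
\]
\end{lemma}

\begin{proof}
Call a vertex of $V_i$, $i\ge2$, \emph{clean} if it is in no internal and no missing edge, and call a component of $H$ \emph{clean} if it is a tree of order $m$ whose vertices are in no missing edge. By (S3) and (S4), all but $O(1)$ vertices of $V_2\cup\dots\cup V_r$ and all but $O(1)$ components of $H$ are clean. There are linearly many components and boundedly many trees of order $m$, so some tree $T_0$ occurs linearly many times as a clean component. Let $e_1$ be the number of internal edges minus the number of missing edges.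

An \emph{addition} adds to $V_i$, $i\ge2$, a vertex adjacent to everything outside $V_i$, or adds to $V_1$ a new component $T_0$ whose vertices are adjacent to everything outside $V_1$. The graph stays $\mathcal F$-free. Indeed, a copy of $F\in\mathcal F$ that uses the new object has at most $M-1$ other vertices, so it avoids some clean vertex of $V_i$ (some clean copy of $T_0$). This object has the same internal structure and the same neighbors outside its part as the new one, so substituting it gives a copy of $F$ in the old graph. Clean objects stay clean, so additions can be repeated. They change $e_1$ by $0$ and by $m-1$. A \emph{deletion} removes a clean vertex of $V_i$, $i\ge2$, or a clean copy of $T_0$, or, if $m\ge2$, a leaf of a clean copy of $T_0$. Deletions keep the graph $\mathcal F$-free and change $e_1$ by $0$, $-(m-1)$ and $-1$.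

Let $q=\lceil D/m\rceil$, so $0\le qm-D\le m-1$. Add $q$ copies of $T_0$ (delete $|q|$ copies if $q<0$) and delete $qm-D$ leaves from distinct remaining clean copies. Then $|V_1|$ changes by $D$ and $e_1$ changes by $q(m-1)-(qm-D)=g(D)$. Adjust the other parts by adding or deleting clean vertices, and perform all additions before all deletions. Only $O(1)$ vertices are involved, so (S1)--(S4) persist with a larger constant and $w(G^*)=w(G)+O(1/n)$. Since $e=e(\mathcal K)+e_1$, \eqref{eq:turan} gives the first formula. Since $\sum p_i^{*2}=t$, Corollary~\ref{cor:expansion} gives $n(\lambda(G^*)-\lambda(G))=Q+2g(D)-\frac1r(Q+2aD)+O(\frac1n)$.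
\end{proof}

\begin{lemma}\label{lem:arith}
Let $p$ be an integer vector with $\sum p_i=t$.
\begin{enumerate}
\item[(a)] $Q+2g(D)\ge0$.
\item[(b)] If $m=1$ or $r\ge3$, then $\Delta\ge-\frac{2a}r$.
\item[(c)] If $m=1$ or $r\ge3$, and $Q+2g(D)\ge2$, then $\Delta\ge\frac1{mr}$.
\end{enumerate}
\end{lemma}

\begin{proof}
First, $Q\ge0$ and $Q\ge D(D-1)$. If $t\ge1$, then $Q=\sum p_i(p_i-1)$ has nonnegative terms and $p_1(p_1-1)=(1-D)(-D)$. If $t=0$, then $p_1=-D$ and $Q\ge D^2+\sum_{i\ge2}|p_i|\ge D^2+|D|$. Next, from the definition, $g(D)\ge D$ for $D\le0$, $g(D)\ge0$ for $D\ge0$, $g(1)=0$, and $g(2)\ge1$ if $m\ge2$.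

(a) For $D\ge0$ both terms are nonnegative. For $D<0$ we have $Q+2g(D)\ge|D|(|D|+1)-2|D|\ge0$.

(b), (c) Since $mr\Delta$ is an integer, in (c) it suffices to show $\Delta>0$. If $m=1$, then $a=0$, $g=0$ and $\Delta=\gamma Q$, which gives both claims. Let $m\ge2$ and $r\ge3$, so that $1\le a<2$, $\gamma\ge\frac23$ and $\frac{2a}r<\frac43$. Note that $\Delta=\gamma Q+2g(D)-\frac{2a}rD$.

If $D\le0$, then $aD\le D\le g(D)$, so $\Delta\ge\gamma(Q+2g(D))$, and both claims follow from (a). If $D=1$, then $\Delta=\gamma Q-\frac{2a}r\ge-\frac{2a}r$, and if $Q=Q+2g(1)\ge2$, then $\gamma Q\ge\frac43>\frac{2a}r$. If $D=2$, then $Q\ge2$ and $\Delta>\frac43+2-\frac83>0$. If $D\ge3$, then $Q\ge2D$ and $\Delta>\frac43D-\frac43D=0$.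
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}(ii)]
Let $\mathcal F$ have level $m<m_r$. Then (P1)--(P4) hold, and either $m=1$, or $r\ge3$ and $2\le m\le2r-1$. In both cases
\begin{equation}\label{eq:margin}
2-\omega_m-\tfrac{2a}r>0 ,
\end{equation}
trivially for $m=1$ and by \eqref{eq:f} otherwise. Let $n$ be large. Resizing a graph of $\mathrm{EX}(n,\mathcal F)$, with the partition from Proposition~\ref{prop:structure}, does not lower the number of edges, by Lemma~\ref{lem:arith}(a). So there is $G_1\in\mathrm{EX}(n,\mathcal F)$ with an $(m,L')$-partition of size vector $p^*$.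

Suppose that $G\in\mathrm{SPEX}(n,\mathcal F)\setminus\mathrm{EX}(n,\mathcal F)$. Take its partition from Proposition~\ref{prop:structure}, the corresponding numbers $D,Q,\Delta$, and the resized graph $G^*$. If $G^*\in\mathrm{EX}(n,\mathcal F)$, then $Q+2g(D)=2(e(G^*)-e(G))\ge2$, so $n(\lambda(G^*)-\lambda(G))\ge\frac1{mr}-O(\frac1n)>0$ by Lemma~\ref{lem:arith}(c). If $G^*\notin\mathrm{EX}(n,\mathcal F)$, then $e(G_1)\ge e(G^*)+1$, and $G_1,G^*$ have the same size vector, so Corollary~\ref{cor:expansion} and \eqref{eq:omega} give $n(\lambda(G_1)-\lambda(G^*))\ge2-\omega_m-O(\frac1n)$. Adding the formula of Lemma~\ref{lem:resize} and using Lemma~\ref{lem:arith}(b),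
\[
n\bigl(\lambda(G_1)-\lambda(G)\bigr)\ge2-\omega_m+\Delta-O(\tfrac1n)\ge2-\omega_m-\tfrac{2a}r-O(\tfrac1n)>0
\]
by \eqref{eq:margin}. In both cases an $\mathcal F$-free graph has larger spectral radius than $G$, a contradiction.
\end{proof}

If $n$ is large and $\mathrm{ex}(n,\mathcal F)<e(T_{n,r})+N-\lceil N/m_r\rceil$, then \eqref{eq:vacuous} fails, so $\mathcal F$ has level $m<m_r$ and part (ii) applies. This proves the implication in Theorem~\ref{thm:full}(iv).

The proof shows where to look for counterexamples. For $r=2$ and $m\ge2$, Lemma~\ref{lem:arith}(c) fails: $t=0$ and $p=(-1,1)$ give $D=1$, $Q=2$ and $\Delta=1-a\le0$. This is the move of Example~\ref{ex:move}, where $a=\frac43$. For $m=2$ it gives $\Delta=0$, a tie that the expansion cannot resolve. For $r\ge3$ only \eqref{eq:margin} can fail, and the estimates leading to it are tight when $D=1$ and $Q=0$, as for $t=1$ and $p=(0,1,0,\dots,0)$, when $G$ is tiled by stars, $G_1$ is tiled by paths, and $G_1$ has exactly one edge more than $G^*$.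

\section{Families of level $m\ge m_r$}\label{sec:families}

We prescribe which forests may appear in $V_1$ and forbid every small graph that does not fit. Fix $m\ge m_r$ and let the \emph{host forests} be, for all $\ell\ge1$:
\begin{enumerate}
\item[(A)] $P_{m+1}\cup\ell P_m$ and $\ell K_{1,m-1}$, if $r\ge3$ and $m\ge2r$;
\item[(B)] $P_3\cup\ell K_2$, if $r=2$ and $m=2$;
\item[(C)] $\ell P_m$, if $r=2$ and $m\ge3$.
\end{enumerate}
In (A) the single longer path is the extra edge that is available to paths but not to stars. In all cases host forests have maximum degree at most $m$ and at most one component of order greater than $m$, and that component has order $m+1$.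

Let $\mathcal A$ be the class of all subgraphs of the graphs $Y_1\vee K_{r-1}(k)$, where $Y_1$ is a host forest and $k\ge1$. Put $k_0=r(m+1)$ and $M_0=rk_0+4(m+2)$, and let $\mathcal F$ be the finite family of all graphs on at most $M_0$ vertices that are not in $\mathcal A$. Since $\mathcal A$ is closed under subgraphs, every member of $\mathcal A$ is $\mathcal F$-free, and a graph is $\mathcal F$-free if and only if all its subgraphs on at most $M_0$ vertices lie in $\mathcal A$. To use this we must know that a multipartite test graph can sit in $Y_1\vee K_{r-1}(k)$ only part by part.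

\begin{lemma}\label{lem:rigid}
If $X_1\vee\dots\vee X_r\in\mathcal A$ and $|X_i|\ge k_0$ for all $i$, then at most one $X_i$ has edges, and that $X_i$ is a subgraph of a host forest.
\end{lemma}

\begin{proof}
Let the join be contained in $Y_1\vee K_{r-1}(k)$, with parts $Y_1,\dots,Y_r$. Every vertex has at most $m$ neighbors in its own part $Y_j$. By the pigeonhole principle, for each $i$ there is $j(i)$ with $|X_i\cap Y_{j(i)}|\ge m+1$. If a vertex of $X_i$ lay in $Y_{j(i')}$ with $i'\ne i$, it would have the $m+1$ neighbors in $X_{i'}\cap Y_{j(i')}$ in its own part, which is impossible. In particular $j(i)\ne j(i')$ for $i\ne i'$, so $j$ is a bijection, and $X_i\subseteq Y_{j(i)}$ for all $i$. Only $Y_1$ contains edges.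
\end{proof}

\begin{lemma}\label{lem:level}
We have $\chi(\mathcal F)=r+1$, and $\mathcal F$ has level $m$.
\end{lemma}

\begin{proof}
Host forests contain arbitrarily large independent sets, so all $r$-colorable graphs lie in $\mathcal A$ and $\chi(\mathcal F)\ge r+1$. The graph $K_1\vee K_r(k_0)=K_{1,k_0}\vee K_{r-1}(k_0)$ is not in $\mathcal A$ by Lemma~\ref{lem:rigid}, because $k_0>m$ exceeds the maximum degree of host forests. It has $rk_0+1\le M_0$ vertices and chromatic number $r+1$, so $\chi(\mathcal F)=r+1$. Adding isolated vertices to it gives a member of $\mathcal F$ of order $M_0$, so $M=M_0$, and (P1) holds as $M\ge k_0$. The graph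
\begin{equation}\label{eq:J}
J=(K_2\cup k_0K_1)\vee(K_2\cup k_0K_1)\vee K_{r-2}(k_0)
\end{equation}
has $rk_0+4\le M_0$ vertices and is not in $\mathcal A$ by Lemma~\ref{lem:rigid}; so $J\in\mathcal F$, and $J$ lies in the graph of (P2).

Let $C$ be packable with $|C|\ge2$. Let $C'=C$ if $|C|\le m+1$, and otherwise let $C'$ be a connected subgraph of order $m+1$. The graph $(2C'\cup k_0K_1)\vee K_{r-1}(k_0)$ has at most $M_0$ vertices and lies in the $\mathcal F$-free graph $(MC)\vee K_{r-1}(M)$, so it is in $\mathcal A$, and $2C'$ lies in a host forest by Lemma~\ref{lem:rigid}. A host forest has no two disjoint connected subgraphs of order $m+1$, so $|C'|\le m$ and $C=C'$ is a tree of order at most $m$. This gives (P3) and (P4). Finally $(MP_m)\vee K_{r-1}(M)\in\mathcal A$ in all three cases, so $P_m$ is packable.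
\end{proof}

\begin{lemma}\label{lem:local}
Let $n$ be large and let $G\in\mathrm{EX}(n,\mathcal F)$, with the partition of Proposition~\ref{prop:structure} and $H=G[V_1]$. Then $V_2,\dots,V_r$ are independent sets, so $e(G)\le e(\mathcal K)+e(H)$ with equality if and only if no edge is missing; and every subgraph $U$ of $H$ with at most $4(m+2)$ vertices lies in a host forest.
\end{lemma}

\begin{proof}
By (S1) and (S2), greedy extension is available. Let $xy$ be an edge in $V_i$, $i\ge2$. As $m\ge2$, the graph $H$ has linearly many edges, and at most $2L^2$ of them meet one of the at most $2L$ vertices of $V_1$ that are nonadjacent to $x$ or $y$. So some edge of $H$ is completely joined to $xy$, and adding $k_0$ vertices in each part gives a copy of the graph $J\in\mathcal F$ from \eqref{eq:J}, a contradiction. For the second claim, add $k_0$ vertices of $V_1$ to $U$ and then $k_0$ vertices in each other part. This gives $(U\cup k_0K_1)\vee K_{r-1}(k_0)\subseteq G$ on at most $M_0$ vertices, which therefore lies in $\mathcal A$; apply Lemma~\ref{lem:rigid}. (If $U$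 has no edges there is nothing to prove.)
\end{proof}

In each case below we determine $\mathrm{EX}(n,\mathcal F)$ for infinitely many $n$ and exhibit a graph $G'\in\mathcal A$ whose spectral radius exceeds that of every graph in $\mathrm{EX}(n,\mathcal F)$; then $\mathrm{SPEX}(n,\mathcal F)\cap\mathrm{EX}(n,\mathcal F)=\emptyset$. Throughout, $G\in\mathrm{EX}(n,\mathcal F)$ and $H$ are as in Lemma~\ref{lem:local}. All graphs to which we apply Corollary~\ref{cor:expansion} have $(m,L)$-partitions with $L$ depending only on $m$.

\subsection*{Case (A): stars against paths, $r\ge3$ and $m\ge2r$}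

Let $h=mq$ with $q$ large and $n=rh+1$, so $t=1$. No host forest contains both $P_4$ and $K_{1,3}$, and the union of a $P_4$ and a $K_{1,3}$ has at most $8$ vertices, so $H$ does not contain both. By (S4), $H$ has a component that is a tree of order $m$; it lies in a host forest, so it is $P_m$ or $K_{1,m-1}$. As $m\ge6$, the graph $H$ contains exactly one of $P_4$ and $K_{1,3}$.

\emph{Path type: $P_4\subseteq H$.} A connected subgraph of $H$ of order at most $m+2$, together with a $P_4$, lies in a host forest, which must be some $P_{m+1}\cup\ell P_m$. So $H$ has no connected subgraph of order $m+2$, every component is a path of order at most $m+1$, and at most one component has order $m+1$ because $2P_{m+1}$ lies in no host forest. With $\kappa_H$ components we have $n_1\le m\kappa_H+1$, so $e(H)=n_1-\kappa_H\le\varphi(n_1)$, where $\varphi(x)=x-\lceil(x-1)/m\rceil$.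

\emph{Star type: $K_{1,3}\subseteq H$.} A connected subgraph of order at most $m+1$, together with a $K_{1,3}$, lies in some $\ell K_{1,m-1}$. So every component is a star of order at most $m$, and $e(H)\le n_1-\lceil n_1/m\rceil\le\varphi(n_1)$.

The function $\varphi$ increases by $0$ or $1$ at each step, $\varphi(h)=h-q$ and $\varphi(h+1)=h-q+1$. By \eqref{eq:turan}, $e(G)-e(T_{n,r})\le e(H)-\frac12(\sum p_i^2-1)$, where $\sum p_i=1$ and $\sum p_i^2\ge1$. If $p_1\le0$, this is at most $h-q$. If $p_1\ge2$, then $\sum_{i\ge2}p_i^2\ge|1-p_1|=p_1-1$, so it is at most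
\[
h-q+p_1-\tfrac12(p_1^2+p_1-2)=h-q+\tfrac12(2-p_1)(1+p_1)\le h-q .
\]
If $p_1=1$ and $H$ has star type, then $e(H)\le h+1-(q+1)=h-q$. If $p_1=1$ and $H$ has path type, the bound is $h-q+1$, with equality only if $p=(1,0,\dots,0)$, no edge is missing, and $H$ has $q$ components on $mq+1$ vertices, which forces $H=P_{m+1}\cup(q-1)P_m$. The graph $G_1=(P_{m+1}\cup(q-1)P_m)\vee K_{r-1}(h)$ lies in $\mathcal A$ and attains the bound. Hence $\mathrm{EX}(n,\mathcal F)=\{G_1\}$ and
\begin{equation}\label{eq:exA}
\mathrm{ex}(n,\mathcal F)=e(T_{n,r})+h-q+1 .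
\end{equation}

Let $G'$ be the complete $r$-partite graph with size vector $(0,1,0,\dots,0)$ and with $qK_{1,m-1}$ placed in $V_1$. It is a subgraph of $(qK_{1,m-1})\vee K_{r-1}(h+1)$, so $G'\in\mathcal A$, and $e(G')=e(T_{n,r})+h-q=e(G_1)-1$. We have $w(G')=m-1-a^2$ and $w(G_1)=\frac{4m-6}m-a^2+O(\frac1n)$. Both size vectors have $\sum p_i^2=1$, so Corollary~\ref{cor:expansion} and \eqref{eq:f} give
\[
n\bigl(\lambda(G')-\lambda(G_1)\bigr)=-2+\frac{2a}r+\omega_m+O(\tfrac1n)=\frac{f(m)}{mr(r-1)}+O(\tfrac1n),
\]
which is positive for large $n$ because $m\ge2r$. For $m=2r$ the main term is $(r-2)/r^2$.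

\subsection*{Case (B): the tie at $r=2$, $m=2$}

Here the main terms of Corollary~\ref{cor:expansion} cancel, and we use the exact equation of Lemma~\ref{lem:join}. Put $\kappa(x)=\frac{x+2}{x^2-2}$; note that $\kappa(x)>\frac1x$ for $x>\sqrt2$. Since $(3x+4)(x-1)=3(x^2-2)+x+2$, multiplying the contributions of $K_1,K_2,P_3$ by $x-1$ gives $1-\frac1x$, $2$, $3+\kappa(x)$. So if $H$ has only such components, $b_1$ of them $K_1$ and $b_3$ of them $P_3$, then for $G=H\vee\overline{K_s}$,
\begin{equation}\label{eq:psi}
x(x-1)\Psi_G(x)=s\bigl(|H|+b_3\kappa(x)-b_1/x\bigr).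
\end{equation}
This explains the $P_3$ in the host forests. With matchings alone, the move of Example~\ref{ex:move} from $(qK_2\cup K_1)\vee\overline{K_h}$ to $(qK_2)\vee\overline{K_{h+1}}$, $h=2q+1$, changes the right side of \eqref{eq:psi} from $h^2-\frac hx$ to $h^2-1$, which is smaller for $x>h$; so the graph with more edges wins. The term $s\kappa(x)$, which grows with $s$, tilts the balance.

Let $h$ be even and large, $n=2h$, $n_1=h+p$. By Lemma~\ref{lem:local}, applied to connected subgraphs of order at most $4$ and to $2P_3$, the components of $H$ are copies of $K_1$ and $K_2$ and at most one $P_3$. So $H$ has at least $\lceil(n_1-1)/2\rceil$ components, $e(H)\le n_1-\lceil(n_1-1)/2\rceil=\lceil n_1/2\rceil$, and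
\[
e(G)\le h^2-p^2+\tfrac h2+\lceil p/2\rceil .
\]
We have $\lceil p/2\rceil=p^2$ for $p\in\{0,1\}$ and $\lceil p/2\rceil<p^2$ otherwise. So $e(G)\le h^2+\frac h2$, with equality only if $p\in\{0,1\}$, no edge is missing and $e(H)=\frac h2+p$. Then $H$ has $\frac h2$ components on $h+p$ vertices, so $b_3-b_1=p$ with $b_3\le1$. This leaves
\[
G_a=\tfrac h2K_2\vee\overline{K_h},\quad G_b=\bigl(P_3\cup K_1\cup\tfrac{h-4}2K_2\bigr)\vee\overline{K_h},\quad G_c=\bigl(P_3\cup\tfrac{h-2}2K_2\bigr)\vee\overline{K_{h-1}} .
\]
All three lie in $\mathcal A$ and attain the bound, so $\mathrm{EX}(n,\mathcal F)=\{G_a,G_b,G_c\}$ and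
\begin{equation}\label{eq:exB}
\mathrm{ex}(n,\mathcal F)=h^2+\tfrac h2=e(T_{n,2})+\tfrac h2 .
\end{equation}
Let $G'=(P_3\cup\frac{h-4}2K_2)\vee\overline{K_{h+1}}\in\mathcal A$; it has $h^2-1+2+\frac{h-4}2=h^2+\frac h2-1$ edges. By \eqref{eq:psi}, with $\kappa=\kappa(x)$, the quantity $x(x-1)\Psi(x)$ equals
\[
G_a:\ h^2,\qquad G_b:\ h^2+h\kappa-\tfrac hx,\qquad G_c:\ h^2-1+(h-1)\kappa,\qquad G':\ h^2-1+(h+1)\kappa .
\]
By Lemma~\ref{lem:join} it suffices to show, for each $G\in\{G_a,G_b,G_c\}$, that the expression for $G'$ exceeds the expression for $G$ at $x=\lambda(G)$. Here $x\ge2e(G)/n>h$, which is larger than the spectral radius $\sqrt2$ of $P_3$. For $G_c$ the difference is $2\kappa>0$. For $G_a$ and $G_b$ we first note that $x<h+1$: we have $\kappa(h+1)=\frac{h+3}{h^2+2h-1}<1$, so at the point $h+1$ both expressions are less than $h^2+h=(h+1)h$, which means $\Psi(h+1)<1$. Now $\kappa>\frac1x$ gives, for $G_a$, the difference $(h+1)\kappa-1>\frac{h+1}x-1>0$, and for $G_b$ the difference $\kappa+\frac hx-1>\frac{h+1}x-1>0$. Hence $\lambda(G')$ exceeds $\lambda(G_a)$,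 $\lambda(G_b)$ and $\lambda(G_c)$.

\subsection*{Case (C): moving the leftover vertex, $r=2$ and $m\ge3$}

Let $h=mq+1$ with $q$ large, $n=2h$, $n_1=h+p$. By Lemma~\ref{lem:local}, applied to connected subgraphs of order at most $m+1$, all components of $H$ are paths of order at most $m$. So $e(G)\le h^2-p^2+g(h+p)$ with $g(x)=x-\lceil x/m\rceil$. The function $g$ increases by $0$ or $1$ at each step, $g(h)=h-q-1$ and $g(h+1)=h-q$. The bound is therefore $h^2+h-q-1$ for $p\in\{0,1\}$, at most $h^2-p^2+h-q-1$ for $p\le-1$, and at most $h^2-p^2+p+h-q-1$ for $p\ge2$. The value $h^2+h-q-1$ is attained by $(qP_m\cup K_1)\vee\overline{K_h}\in\mathcal A$, so it equals $\mathrm{ex}(n,\mathcal F)$. In every $G\in\mathrm{EX}(n,\mathcal F)$ we have $p\in\{0,1\}$, no edge is missing, and $H$ consists of $q+1$ paths with $mq+1+p\ge m(q+1)-(m-1)$ vertices in total, so all but at most $m-1$ of them are copies of $P_m$.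

Let $G'=(qP_m)\vee\overline{K_{h+1}}\in\mathcal A$. Its size vector is $(-1,1)$ and $e(G')=h^2-1+h-q-1=\mathrm{ex}(n,\mathcal F)-1$. For $G\in\mathrm{EX}(n,\mathcal F)$ we have $w(G)=w(G')+O(\frac1n)$, and the quantity $\sum p_i^2-2ap_1$ equals $2+2a$, $0$, $2-2a$ for the size vectors $(-1,1)$, $(0,0)$, $(1,-1)$. By Corollary~\ref{cor:expansion}, up to $O(\frac1n)$,
\[
n\bigl(\lambda(G')-\lambda(G)\bigr)=
\begin{cases}
-2+(1+a)=1-\frac2m, & p=0,\\[2pt]
-2+2a=2\bigl(1-\frac2m\bigr), & p=1,
\end{cases}
\]
and both values are positive because $m\ge3$.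

\subsection*{End of the proof of Theorem~\ref{thm:full}}

Lemma~\ref{lem:level} and Cases (A)--(C) prove part (iii). It remains to prove the sharpness claims in part (iv). For $r=2$ take the family of Case (B). There $N=h$ is even, and by \eqref{eq:exB} the surplus is exactly $\frac h2=N-\lceil N/2\rceil$, while $\mathrm{SPEX}(n,\mathcal F)\cap\mathrm{EX}(n,\mathcal F)=\emptyset$ for infinitely many $n$. For $r\ge3$ take the family of Case (A) with $m=2r$. There $N=h+1=mq+1$, so $N-\lceil N/2r\rceil=h-q$, and by \eqref{eq:exA} the surplus is exactly $N-\lceil N/2r\rceil+1$, again with $\mathrm{SPEX}(n,\mathcal F)\cap\mathrm{EX}(n,\mathcal F)=\emptyset$ for infinitely many $n$. This completes the proof of Theorem~\ref{thm:full}, and with it of Theorem~\ref{thm:main}. \qed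

\begin{thebibliography}{9}

\bibitem{Byrne} John Byrne, \emph{A sharp spectral extremal result for general non-bipartite graphs}, arXiv:2411.18637 (2024).

\bibitem{Erdos} Erd\H os, 1964.

\bibitem{EFR} Erd\H os, Frankl and R\"odl, 1986.

\bibitem{Nikiforov} Nikiforov, 2002.

\end{thebibliography}
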